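# A 4-angulated category that is not a 2-cluster tilting subcategory

## 1. Angles spliced from triangles, and the guess that every angle is

Geiss, Keller and Oppermann manufacture $(d+2)$-angulated categories out of triangulated ones: inside a triangulated category $\mathcal T$ one takes a $d$-cluster tilting subcategory that is stable under $[d]$, and the long "angles" are obtained by splicing $d$ triangles. The answer one would first guess to the question below is that, up to the harmless condition of weak idempotent completeness, every $(d+2)$-angulated category arises in this way. We first fix what this means, then test it.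

Throughout, $d\ge 2$ is an integer. (For $d=1$ there is nothing to ask: a $3$-angulated category is a triangulated category, and $\mathcal T$ is $1$-cluster tilting in itself.)

**Weak idempotent completeness.** An additive category is weakly idempotent complete if every split monomorphism has a cokernel; equivalently, every split epimorphism has a kernel. This is weaker than all idempotents splitting: vector spaces of even dimension form a weakly idempotent complete category (the cokernel of a split monomorphism again has even dimension), while a rank one idempotent on $K^2$ does not split there. Every triangulated category is weakly idempotent complete, and hence so is every subcategory $\mathcal G$ as in the question below.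

**Angulated categories.** A $(d+2)$-angulated category, in the sense of Geiss–Keller–Oppermann, is an additive category $\mathcal F$ with an autoequivalence $\Sigma$ and a class of sequences $X_0\to X_1\to\cdots\to X_{d+1}\to\Sigma X_0$, called $(d+2)$-angles, satisfying axioms (F1)–(F4). I write them for $d=2$, the only case in which we shall verify them. A *sequence* is $X_0\xrightarrow{f_0}X_1\xrightarrow{f_1}X_2\xrightarrow{f_2}X_3\xrightarrow{f_3}\Sigma X_0$, and a morphism $(X,f)\to(Y,g)$ is a tuple $(\varphi_0,\dots,\varphi_3)$ with $\varphi_{i+1}f_i=g_i\varphi_i$ for $i=0,1,2$ and $(\Sigma\varphi_0)f_3=g_3\varphi_3$.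

- (F1) The class of angles is closed under isomorphisms, finite direct sums and direct summands; $X\xrightarrow{1}X\to0\to0\to\Sigma X$ is an angle; every morphism is the first map of an angle.
- (F2) $(f_0,f_1,f_2,f_3)$ is an angle if and only if its left rotation $(f_1,f_2,f_3,\Sigma f_0)$ is.
- (F3) If $X,Y$ are angles and $\varphi_1f_0=g_0\varphi_0$, then $(\varphi_0,\varphi_1)$ extends to a morphism $\varphi:X\to Y$.
- (F4) In (F3), $\varphi$ can be chosen so that its cone is an angle. The cone has terms $X_{i+1}\oplus Y_i$ and maps $\begin{pmatrix}-f_{i+1}&0\\ \varphi_{i+1}&g_i\end{pmatrix}$.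

All our angulated categories live in characteristic $2$, where signs do not matter.

**Equivalences.** An equivalence of $(d+2)$-angulated categories $(\mathcal F,\Sigma_{\mathcal F})\to(\mathcal G,\Sigma_{\mathcal G})$ is a pair $(F,\phi)$: an additive equivalence $F$ and a natural isomorphism $\phi:F\Sigma_{\mathcal F}\to\Sigma_{\mathcal G}F$ such that $X_0\to\cdots\to X_{d+1}\xrightarrow{h}\Sigma_{\mathcal F}X_0$ is an angle if and only if $FX_0\to\cdots\to FX_{d+1}\xrightarrow{\phi_{X_0}\circ Fh}\Sigma_{\mathcal G}FX_0$ is one.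

**Cluster tilting.** Let $\mathcal T$ be triangulated with shift $[1]$, an autoequivalence. A full subcategory $\mathcal G$ is $d$-cluster tilting if it is functorially finite (every object of $\mathcal T$ has a left and a right $\mathcal G$-approximation) and
$$\mathcal G=\{X\mid \operatorname{Hom}(\mathcal G,X[i])=0,\ 1\le i\le d-1\}=\{X\mid \operatorname{Hom}(X,\mathcal G[i])=0,\ 1\le i\le d-1\}.$$
By a theorem of Geiss–Keller–Oppermann, if moreover $\mathcal G[d]=\mathcal G$, then $(\mathcal G,[d])$ is $(d+2)$-angulated as follows. The angles are the sequences $X_0\xrightarrow{f_0}\cdots\xrightarrow{f_d}X_{d+1}\xrightarrow{f_{d+1}}X_0[d]$ in $\mathcal G$ for which there are objects $Y_0=X_0,Y_1,\dots,Y_{d-1},Y_d=X_{d+1}$ of $\mathcal T$ and distinguished triangles $Y_{i-1}\xrightarrow{a_i}X_i\xrightarrow{b_i}Y_i\xrightarrow{c_i}Y_{i-1}[1]$ $(1\le i\le d)$ with $f_0=a_1$, $f_i=a_{i+1}b_i$ for $1\le i\le d-1$, $f_d=b_d$, and $f_{d+1}=c_1[d-1]\cdots c_{d-1}[1]\,c_d$ (with their sign conventions). For $d=2$ this says: two triangles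
$$X_0\xrightarrow{f_0}X_1\to Y\to X_0[1],\qquad Y\to X_2\xrightarrow{f_2}X_3\to Y[1],$$
with $f_1$ the composite $X_1\to Y\to X_2$ and $f_3$ the composite $X_3\to Y[1]\to X_0[2]$.

**Question.** Let $\mathcal F$ be a weakly idempotent complete $(d+2)$-angulated category. Is $\mathcal F$ equivalent, as a $(d+2)$-angulated category, to a $d$-cluster tilting subcategory $\mathcal G=\mathcal G[d]$ of some triangulated category?

The question is taken from Sondre Kvamme, "Higher extension closure and $d$-exact categories", arXiv:2502.21064 (2025). Evidence for "yes" is the following known result: every weakly idempotent complete *algebraic* $(d+2)$-angulated category is equivalent to such a $\mathcal G$, in an algebraic triangulated category. Here a triangulated category is algebraic if it is triangle equivalent to the stable category of a Frobenius exact category, and a $(d+2)$-angulated category is algebraic, in the sense of Jasso, if it is equivalent to the stable category of a $d$-Frobenius $d$-exact category with its standard structure.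

The answer nevertheless is no, already for $d=2$.

## 2. Testing the guess over a field and over $k[x]/(x^2)$

**Over a field.** Let $K$ be a field, $s$ an automorphism of $K$, and $\mathcal V$ the category with objects $K^n$ and matrices as morphisms; let $\Sigma$ fix objects and apply $s$ to matrix entries. I claim that every $4$-angulated structure on $(\mathcal V,\Sigma)$ has the expected form.

First, in any $4$-angulated category an angle $(X,f)$ becomes exact under $\operatorname{Hom}(P,-)$. By (F3) the square $(1,f_0)$ from $X_0\xrightarrow1X_0\to0\to0\to\Sigma X_0$ to $X$ extends, and its third component has source $0$, so $f_1f_0=0$. If $u:P\to X_1$ has $f_1u=0$, then $(u,0)$ is a square from $P\to0\to0\to\Sigma P\xrightarrow1\Sigma P$ (an angle by (F2)) to the rotation $(f_1,f_2,f_3,\Sigma f_0)$. It extends, and the last component $\varphi_3:\Sigma P\to\Sigma X_0$ satisfies $\Sigma u=(\Sigma f_0)\varphi_3$. So $u$ factors through $f_0$. The other positions follow by rotation.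

Hence angles in $\mathcal V$ are exact sequences of vector spaces. Choosing a complement of $\ker f_i$ in $X_i$ for $0\le i\le3$ splits such a sequence into rotations of $X\xrightarrow1X\to0\to0\to\Sigma X$. These are angles in any structure, so the structure is unique.

Now let $\mathcal T=\mathcal V\times\mathcal V$ with $(V_0,V_1)[1]=(\Sigma V_1,V_0)$. A semisimple abelian category with an autoequivalence is triangulated, with the long exact sequences $X\to Y\to Z\to X[1]$ as triangles. Let $\mathcal G=\mathcal V\times 0$. Then $\operatorname{Hom}(\mathcal G,X[1])=0$ means $X_1=0$, and so does $\operatorname{Hom}(X,\mathcal G[1])=0$; projection to and inclusion of $(V_0,0)$ are approximations. So $\mathcal G$ is $2$-cluster tilting, $\mathcal G[2]=\mathcal G$, and $[2]$ acts on it as $\Sigma$. By uniqueness its structure is the one on $\mathcal V$. The guess passes, for every $s$.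

**Over $S=k[x]/(x^2)$.** Let $k$ have characteristic $2$, let $\sigma$ be a ring automorphism of $S$ with $\sigma(x)=x$, not necessarily preserving $k$, and let $\Sigma$ act on free $S$-modules by applying $\sigma$ to matrices. The natural nontrivial candidate for an angle is $S\xrightarrow xS\xrightarrow xS\xrightarrow xS\xrightarrow xS$. If it is one, (F3) restricts $\sigma$: extending the square $(\lambda,\lambda)$, $\lambda\in k$, we get $\varphi_2x=x\lambda$, $\varphi_3x=x\varphi_2$, $\sigma(\lambda)x=x\varphi_3$, so $\sigma(\lambda)x=\lambda x$, that is, $\sigma(\lambda)-\lambda\in xS$.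

Does a triangulated category $\mathcal T$ demand more? Suppose $G\in\mathcal T$ has $\operatorname{End}(G)=S$, $\operatorname{Hom}(G,G[1])=0$, and an isomorphism $\tau:G\to G[2]$ with $r[2]\tau=\tau\sigma(r)$, and suppose the sequence $(x,x,x,\tau x)$ is spliced from triangles
$$G\xrightarrow xG\xrightarrow aX\xrightarrow cG[1],\qquad X\xrightarrow bG\xrightarrow xG\xrightarrow wX[1],\qquad ba=x,\quad c[1]w=\tau x.$$
Let us carry $\lambda$ from one end of the angle to the other. By (TR3) there is $L:X\to X$ with $La=a\lambda$ and $cL=\lambda[1]c$. Since $\operatorname{Hom}(G[1],G)\cong\operatorname{Hom}(G[1],G[2])\cong\operatorname{Hom}(G,G[1])=0$, precomposition with $a$ is injective on $\operatorname{Hom}(X,G)$, and $bLa=x\lambda=\lambda ba$ gives $bL=\lambda b$. By (TR3) the pair $(L,\lambda)$ extends to the second triangle: there is $y\in S$ with $yx=x\lambda$ and $L[1]w=wy$. So $y\in\lambda+xS$, and $wx=0$ gives $L[1]w=w\lambda$. Now compute $c[1]L[1]w$ twice: it is $c[1]w\lambda=\tau x\lambda$, and it is $\lambda[2]c[1]w=\lambda[2]\tau x=\tau\sigma(\lambda)x$.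 Hence $x\lambda=\sigma(\lambda)x$. This is exactly what (F3) already gave. This comparison finds no conflict over $S$.

Over $k[x]/(x^3)$ there is an ideal $x^2R$ strictly between $0$ and $xR$, and there the two demands on $\sigma$ come apart.

## 3. The categories $\mathcal F_\sigma$ over $k[x]/(x^3)$

Let $k$ be a field of characteristic $2$ and $R=k[x]/(x^3)$, with $k\subset R$ the constants. Let $\sigma$ be a ring automorphism of $R$ with
$$\sigma(x)=x,\qquad \sigma(r)-r\in xR\ \text{ for all } r\in R. \tag{1}$$
It is not assumed that $\sigma(k)\subseteq k$. Note that $\ker(x^i)=x^{3-i}R$ on $R$, and that (1) gives $x^2\sigma(r)=x^2r$.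

The category $\mathcal F_\sigma$ has objects $R^n$ $(n\ge0)$ and matrices over $R$ as morphisms; $\Sigma$ is the identity on objects and applies $\sigma$ to matrix entries. It is an automorphism. As $R$ is local, finitely generated projectives are free, so $\mathcal F_\sigma\simeq\operatorname{proj}R$ is idempotent complete, in particular weakly idempotent complete. Consider, for $i=1,2$ and $M\in\mathcal F_\sigma$, the sequences
$$A_i=(R\xrightarrow{x^i}R\xrightarrow{x^{3-i}}R\xrightarrow{x^i}R\xrightarrow{x^{3-i}}R=\Sigma R),$$
$$\begin{aligned}T^0(M)&=(M\xrightarrow1M\to0\to0\to\Sigma M),& T^1(M)&=(0\to M\xrightarrow1M\to0\to0),\\ T^2(M)&=(0\to0\to M\xrightarrow1M\to0),& T^3(M)&=(M\to0\to0\to\Sigma M\xrightarrow1\Sigma M).\end{aligned}$$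
*Angles* are the sequences isomorphic to finite direct sums of copies of $A_1,A_2,T^j(R)$ $(0\le j\le3)$.

**Theorem 1.** With these angles, $(\mathcal F_\sigma,\Sigma)$ is a $4$-angulated category.

**Theorem 2.** If $\mathcal F_\sigma$ is equivalent, as a $4$-angulated category, to a $2$-cluster tilting subcategory $\mathcal G=\mathcal G[2]$ of a triangulated category, then $\sigma(r)-r\in x^2R$ for all $r\in R$.

**Corollary (counterexample).** Let $k=\mathbb F_2(t)$, $\sigma(g(t))=g(t+x)$ for $g\in k$, and $\sigma(x)=x$. Then $\mathcal F_\sigma$ is an idempotent complete $4$-angulated category that is not equivalent, as a $4$-angulated category, to any $2$-cluster tilting subcategory $\mathcal G=\mathcal G[2]$ of any triangulated category, algebraic or not. So the answer to the Question is no.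

*Proof from the theorems.* For $0\ne g\in\mathbb F_2[t]$ we have $g(t+x)\in g(t)+xR$, a unit, so $\sigma$ is well defined on fractions. Since $2x=0$, $\sigma^2=\mathrm{id}$, so $\sigma$ is an automorphism; (1) holds. But $\sigma(t)-t=x\notin x^2R$. $\square$

Here is a hint of where the twist sits. Extend the square $(\lambda,\lambda)$, $\lambda\in k$, to an endomorphism $\varphi$ of $A_2$, whose maps are $x^2,x,x^2,x$. The last condition $\sigma(\lambda)x=x\varphi_3$ forces $\varphi_3\in\sigma(\lambda)+x^2R$. So if $\sigma(\lambda)-\lambda\notin x^2R$, then $\lambda$ at the first two terms can never be continued by $\lambda$ at the last one. In a triangulated category we shall show that it can.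

## 4. Axioms (F1) and (F2) for $\mathcal F_\sigma$

For a sequence, extend indices by $P_{i+4}=\Sigma P_i$, $f_{i+4}=\Sigma f_i$ for $i\in\mathbb Z$, and likewise $\varphi_{i+4}=\Sigma\varphi_i$ for morphisms. Inspection of the list, using $\ker x^i=x^{3-i}R$, shows that *every angle is exact as a $\mathbb Z$-indexed sequence of $R$-modules*. Recall also that $R$ is self-injective.

**Step 1: trivial angles and first maps.** $T^0(M)$ is an angle. We show that every matrix $f$ is a first map. Every nonzero element of $R$ is a unit times $1$, $x$ or $x^2$. Move an entry of $f$ of lowest order into the corner; it divides all other entries, so it clears its row and column; induct. Thus $f=V\Lambda U$ with $U,V$ invertible and $\Lambda$ rectangular diagonal with entries in $\{1,x,x^2,0\}$. So $\Lambda$ is a direct sum of maps $1,x,x^2:R\to R$, $R\to0$, $0\to R$, which are the first maps of $T^0(R),A_1,A_2,T^3(R),T^1(R)$. Hence there is an angle $(\Lambda,f_1,f_2,f_3)$. The tuple $(U,V^{-1},1,1)$ is an isomorphism to it from $(f,\ f_1V^{-1},\ f_2,\ \sigma(U)^{-1}f_3)$,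 which is therefore an angle with first map $f$.

**Step 2: direct summands.** Closure under isomorphisms and finite direct sums is clear. For summands we use the Krull–Remak–Schmidt–Azumaya theorem, so we check that idempotents split and that the listed sequences have local endomorphism rings. Idempotents in the category of sequences split componentwise. One has $\operatorname{End}(T^j(R))\cong R$. An endomorphism of $A_i$ is a tuple $(\varphi_0,\dots,\varphi_3)\in R^4$ in which consecutive components, including $\varphi_3$ and $\sigma(\varphi_0)$, become equal after multiplication by $x$ or $x^2$; since $\sigma(\varphi_0)$ and $\varphi_0$ have the same residue in $k=R/xR$ by (1), all $\varphi_j$ have the same residue. This residue defines a ring homomorphism $\operatorname{End}(A_i)\to k$, and an endomorphism with nonzero residue is invertible. So all these rings are local, and a direct summand of a finite direct sum of listed sequences is isomorphic to a direct sum of some of them.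

**Step 3: rotation.** Left rotation $(f_0,f_1,f_2,f_3)\mapsto(f_1,f_2,f_3,\Sigma f_0)$ is an additive automorphism of the category of sequences, and it maps
$$T^0(M)\mapsto T^3(M),\quad T^1(M)\mapsto T^0(M),\quad T^2(M)\mapsto T^1(M),\quad T^3(M)\mapsto T^2(\Sigma M),\quad A_i\mapsto A_{3-i},$$
the last because $\sigma(x)=x$. It permutes the listed sequences, so (F2) holds.

## 5. Axioms (F3) and (F4): squares up to homotopy

Let $(P,f)$ and $(Q,g)$ be angles. A *square* $P\to Q$ is a pair $(\varphi_0,\varphi_1)$ with $\varphi_1f_0=g_0\varphi_0$. Call it *good* if it extends to a morphism $\varphi:P\to Q$ whose cone $C(\varphi)$ is an angle, where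
$$C_i=P_{i+1}\oplus Q_i,\qquad \partial_i=\begin{pmatrix}f_{i+1}&0\\ \varphi_{i+1}&g_i\end{pmatrix}.$$
We must show that every square is good. The plan is to reduce squares, by isomorphisms of $P$ and $Q$ and by homotopies, to direct sums of five tiny squares.

**Step 1: isomorphisms and direct sums preserve goodness.** Let $u:P'\to P$ and $v:Q\to Q'$ be isomorphisms of angles, with $f',g'$ the maps of $P',Q'$, and let $\varphi$ extend a square. Then $v\varphi u$ extends the transported square, and $\operatorname{diag}(u_{i+1},v_i^{-1})$ is an isomorphism $C(v\varphi u)\to C(\varphi)$: both composites with the differentials equal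
$$\begin{pmatrix}u_{i+2}f'_{i+1}&0\\ \varphi_{i+1}u_{i+1}&v_{i+1}^{-1}g'_i\end{pmatrix}=\begin{pmatrix}f_{i+1}u_{i+1}&0\\ \varphi_{i+1}u_{i+1}&g_iv_i^{-1}\end{pmatrix}.$$
Cones commute with direct sums, so direct sums of good squares are good.

**Step 2: homotopies preserve goodness.** Let $\varphi:P\to Q$ be a morphism and $h_i:P_i\to Q_{i-1}$ $(i\in\mathbb Z)$ with $h_{i+4}=\Sigma h_i$. Put $\varphi_i'=\varphi_i+g_{i-1}h_i+h_{i+1}f_i$. As $f_{i+1}f_i=0$ and $g_ig_{i-1}=0$,
$$\varphi'_{i+1}f_i=\varphi_{i+1}f_i+g_ih_{i+1}f_i=g_i\varphi_i+g_ih_{i+1}f_i=g_i\varphi'_i,$$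
so $\varphi'$ is a morphism. Let $S_i=\begin{pmatrix}1&0\\h_{i+1}&1\end{pmatrix}$ on $C_i$ and let $\partial'$ be the differential of $C(\varphi')$. In characteristic $2$,
$$S_{i+1}\partial_i=\begin{pmatrix}f_{i+1}&0\\ \varphi_{i+1}+h_{i+2}f_{i+1}&g_i\end{pmatrix}=\begin{pmatrix}f_{i+1}&0\\ \varphi'_{i+1}+g_ih_{i+1}&g_i\end{pmatrix}=\partial'_iS_i,$$
and $S_{i+4}=\Sigma S_i$. So $C(\varphi)\cong C(\varphi')$. Call two squares *homotopic* if they differ by
$$(g_{-1}h_0+h_1f_0,\ g_0h_1+h_2f_1),\qquad h_0:P_0\to Q_{-1}=\Sigma^{-1}Q_3,\quad h_1:P_1\to Q_0,\quad h_2:P_2\to Q_1. \tag{2}$$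
Such $h_0,h_1,h_2$, together with $h_3=0$, extend to a $\Sigma$-periodic family. So a square homotopic to a good square is good.

**Step 3: removing trivial summands.** We show that every square from or to a trivial angle is homotopic to $0$, naming in each case the nonzero $h$.

- From $T^0(M)$: $\varphi_1=g_0\varphi_0$; take $h_1=\varphi_0$.
- From $T^1(M)$: $\varphi_0=0$; take $h_2=\varphi_1$.
- From $T^2(M)$: the square is $0$.
- From $T^3(M)$: $\varphi_1=0$ and $g_0\varphi_0=0$, so by exactness of $Q$ and projectivity of $M$, $\varphi_0=g_{-1}h_0$.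
- To $T^0(M)$: $\varphi_0=\varphi_1f_0$; take $h_1=\varphi_1$.
- To $T^1(M)$: $\varphi_0=0$ and $\varphi_1f_0=0$, so $\varphi_1$ factors through $P_1/\operatorname{im}f_0\cong\operatorname{im}f_1\subseteq P_2$, and by injectivity of $M$ we get $\varphi_1=h_2f_1$.
- To $T^2(M)$: the square is $0$.
- To $T^3(M)$: $\varphi_1=0$ and $g_{-1}=1_M$; take $h_0=\varphi_0$.

Let $P=P'\oplus T$ and $Q=Q'\oplus T'$ with $T,T'$ sums of trivial angles. Assembling the homotopies block by block, any square $P\to Q$ is homotopic to one whose only nonzero block is a square $P'\to Q'$. If that block extends to $\varphi'$ with cone an angle, then $\varphi'\oplus0$ has cone $C(\varphi')\oplus(\text{rotation of }T)\oplus T'$, an angle. So we may assume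
$$P=A_1^m\oplus A_2^n,\qquad Q=A_1^{m'}\oplus A_2^{n'}.$$

**Step 4: normal form of one entry.** An entry $A_i\to A_j$ of a square is a pair $(r_0,r_1)\in R^2$ with $r_1x^i=x^jr_0$. By (2), homotopies change it by $(x^ih_1+x^{3-j}h_0,\ x^jh_1+x^{3-i}h_2)$ with arbitrary $h_0,h_1,h_2\in R$.

- $1\to1$: $r_1-r_0\in x^2R$; changes $(xh_1+x^2h_0,\ xh_1+x^2h_2)$. Use $h_1$ to reduce $r_0$ to its residue, then $h_2$. Normal form $(\alpha,\alpha)$, $\alpha\in k$ the residue of $r_0$.
- $2\to2$: $r_1-r_0\in xR$; changes $(x^2h_1+xh_0,\ x^2h_1+xh_2)$. Use $h_0,h_2$. Normal form $(\delta,\delta)$, $\delta$ the residue of $r_0$.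
- $1\to2$: $r_1\in xr_0+x^2R$; changes $(xh_1+xh_0,\ x^2h_1+x^2h_2)$. Use $h_0$, then $h_2$. Normal form $(\beta,x\beta)$, $\beta$ the residue of $r_0$.
- $2\to1$: $r_0\in xr_1+x^2R$; changes $(x^2h_1+x^2h_0,\ xh_1+xh_2)$. Use $h_2$, then $h_0$. Normal form $(x\gamma,\gamma)$, $\gamma$ the residue of $r_1$.

So, up to homotopy, a square $A_1^m\oplus A_2^n\to A_1^{m'}\oplus A_2^{n'}$ is determined by its residue matrices $\alpha\in k^{m'\times m}$, $\beta\in k^{n'\times m}$, $\gamma\in k^{m'\times n}$, $\delta\in k^{n'\times n}$. Residues compose as follows: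
$$\alpha''=\alpha'\alpha,\quad\delta''=\delta'\delta,\quad\beta''=\beta'\alpha+\delta'\beta,\quad\gamma''=\gamma'\delta+\alpha'\gamma. \tag{3}$$
Indeed, for $1\to1$ and $2\to2$ entries $r_0$ and $r_1$ have the same residue, so $\beta''$ and $\gamma''$ are read off from $r_0$ and $r_1$. In $\alpha''$ and $\delta''$ the routes $1\to2\to1$ and $2\to1\to2$ contribute nothing, because the $r_0$ of a $2\to1$ entry lies in $xR$.

**Step 5: enough automorphisms.** We need morphisms of angles realizing row and column operations in (3). Let $U,\beta,\gamma$ be matrices over $k$, $U$ invertible. Recall $\sigma(U)x^2=x^2U$. The following are morphisms; the four conditions are listed in order.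

- $(U,U,U,U):A_1^m\to A_1^m$: $Ux=xU$; $Ux^2=x^2U$; $Ux=xU$; $\sigma(U)x^2=x^2U$.
- $(U,U,U,\sigma(U)):A_2^n\to A_2^n$: $Ux^2=x^2U$; $Ux=xU$; $\sigma(U)x^2=x^2U$; $\sigma(U)x=x\sigma(U)$.
- $(\beta,x\beta,\beta,x\beta):A_1^m\to A_2^n$: $x\beta\cdot x=x^2\beta$; $\beta x^2=x\cdot x\beta$; $x\beta\cdot x=x^2\beta$; $\sigma(\beta)x^2=x\cdot x\beta$.
- $(x\gamma,\gamma,x\gamma,\gamma):A_2^n\to A_1^m$: $\gamma x^2=x\cdot x\gamma$; $x\gamma\cdot x=x^2\gamma$; $\gamma x^2=x\cdot x\gamma$; $x\sigma(\gamma)x=x^2\gamma$.

Note the second line: on $A_2$ the twist is absorbed in the last component, which is what makes $\mathcal F_\sigma$ possible. So $A_1^m\oplus A_2^n$ has automorphisms inducing arbitrary elements of $GL_m(k)\times GL_n(k)$, and unipotent ones (identity plus a square-zero map) with an arbitrary $\beta$-block or an arbitrary $\gamma$-block.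

**Step 6: diagonalization.** We apply these on source and target and follow the residues with (3).

1. Make $\alpha=\operatorname{diag}(I_s,0)$ by $GL$'s.
2. A unipotent target automorphism with $\beta$-block $M$ replaces $\beta$ by $\beta+M\alpha$ and fixes $\alpha,\gamma,\delta$: clear the first $s$ columns of $\beta$. A unipotent source automorphism with $\gamma$-block $M$ replaces $\gamma$ by $\gamma+\alpha M$ and fixes the rest: clear the first $s$ rows of $\gamma$.
3. Make $\delta=\operatorname{diag}(I_u,0)$ by $V\in GL_{n'}(k)$ on the target and $W\in GL_n(k)$ on the source. This replaces $\beta,\gamma$ by $V\beta,\gamma W$ and preserves the zeros of item 2.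
4. A unipotent source automorphism with $\beta$-block $M$ replaces $\beta$ by $\beta+\delta M$: clear the first $u$ rows of $\beta$, choosing $M$ with zero first $s$ columns. A unipotent target automorphism with $\gamma$-block $M$ replaces $\gamma$ by $\gamma+M\delta$: clear the first $u$ columns of $\gamma$, choosing $M$ with zero first $s$ rows.

What remains of $\beta$ is a block $k^{m-s}\to k^{n'-u}$, and of $\gamma$ a block $k^{n-u}\to k^{m'-s}$. They involve pairwise disjoint sets of summands, on which $\alpha$ and $\delta$ vanish, and are brought to the form $\operatorname{diag}(I,0)$ by $GL$'s acting on these summands only. By Step 4 the resulting square is homotopic to the direct sum of squares of the types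
$$(1,1):A_i\to A_i,\quad A_i\to0,\quad0\to A_i,\quad(1,x):A_1\to A_2,\quad(x,1):A_2\to A_1.$$
By Steps 1 and 2 it remains to see that these five types are good.

**Step 7: the five squares are good.**

- $A_i\to0$ and $0\to A_i$: the cones are the rotation of $A_i$, and $A_i$.
- $(1,1)$ on $P=A_i$: extend to the identity. On $C_j=P_{j+1}\oplus P_j$ the differential is $(y,z)\mapsto(f_{j+1}y,\ y+f_jz)$. In the $\Sigma$-periodic coordinates $u=y+f_jz$, $v=z$ it becomes $(u,v)\mapsto(0,u)$, since $f_{j+1}y+f_{j+1}(y+f_jz)=0$. So the cone is isomorphic to $T^0(P_1)\oplus T^1(P_2)\oplus T^2(P_3)\oplus T^3(P_0)$.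
- $(1,x)$: extend to $(1,x,1,x):A_1\to A_2$. The cone has differentials $D,E,D,E$ with
$$D=\begin{pmatrix}x^2&0\\x&x^2\end{pmatrix},\qquad E=\begin{pmatrix}x&0\\1&x\end{pmatrix}.$$
On $C_0,C_2$, with coordinates $(y,z)$, use $(y'=y+xz,\ z)$. On $C_1,C_3$, with coordinates $(v,w)$, use $(v'=v+xw,\ w)$. Then $D$ becomes $w=xy+x^2z=xy'$ and $v'=x^2y+x(xy+x^2z)=0$. And $E$ becomes $z=v+xw=v'$ and $y'=xv+x(v+xw)=x^2w$. The coordinate changes have entries in $\mathbb F_2[x]$, so they are fixed by $\sigma$ and give an isomorphism of sequences. The pair $(y',w)$ carries $A_1$, and $(z,v')$ carries $R\xrightarrow0R\xrightarrow1R\xrightarrow0R\xrightarrow1R$, which is $T^1(R)\oplus T^3(R)$. So the cone is an angle.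
- $(x,1)$: extend to $(x,1,x,1):A_2\to A_1$. The cone has differentials $E,D,E,D$. It is the left rotation of the previous cone, hence an angle by (F2).

Thus every square is good, and Theorem 1 is proved. $\blacksquare$

## 6. Transporting a scalar along the angle $A_2$ inside $\mathcal T$

We turn to Theorem 2. Let $(F,\phi):\mathcal F_\sigma\to\mathcal G\subseteq\mathcal T$ be an equivalence of $4$-angulated categories. Put $G=F(R)$ and identify $\operatorname{End}_{\mathcal T}(G)=R$ via $F$. Since $\Sigma R=R$, the map $\tau:=\phi_R:G\to G[2]$ is an isomorphism, and naturality of $\phi$ gives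
$$r[2]\,\tau=\tau\,\sigma(r)\qquad(r\in R). \tag{4}$$
We have $\operatorname{Hom}(G,G[1])=0$, hence $\operatorname{Hom}(G[1],G)\cong\operatorname{Hom}(G[1],G[2])\cong\operatorname{Hom}(G,G[1])=0$. Since $2\cdot1_G=0$, all Hom groups with a shift of $G$ as source or target are killed by $2$. So signs of such maps, and of composites through shifts of $G$, may be ignored. For endomorphisms of $G[1]$, I write $r$ for $r[1]$.

**Step 1: the triangles.** The angle $A_i$ $(i=1,2)$ goes to the $4$-angle $G\xrightarrow{x^i}G\xrightarrow{x^{3-i}}G\xrightarrow{x^i}G\xrightarrow{\tau x^{3-i}}G[2]$. By definition of the standard structure there are objects $X_i$ and distinguished triangles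
$$(\Delta_i)\quad G\xrightarrow{x^i}G\xrightarrow{a_i}X_i\xrightarrow{c_i}G[1],\qquad(\Delta_i')\quad X_i\xrightarrow{b_i}G\xrightarrow{x^i}G\xrightarrow{w_i}X_i[1],$$
$$b_ia_i=x^{3-i},\qquad c_i[1]\,w_i=\tau x^{3-i}. \tag{5}$$

**Step 2: maps in and out of $X_i$.** The long exact Hom sequences of $(\Delta_i)$, with $\operatorname{Hom}(G[1],G)=0$ and $\ker(x^i)=x^{3-i}R$, give:

- (H1) $a_i^*:\operatorname{Hom}(X_i,G)\to R$ is injective with image $x^{3-i}R$. So $b_i$ is the unique map with $b_ia_i=x^{3-i}$, $\operatorname{Hom}(X_i,G)=Rb_i$, and $rb_i=0\iff r\in x^iR$.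
- (H2) $rc_i=0\iff r\in x^iR$, since $r\in\operatorname{End}(G[1])$ kills $c_i$ exactly when it factors through $x^i$.
- (H3) $a_ix^i=0$ and $c_ia_i=0$.
- (H4) $(c_i)_*:\operatorname{Hom}(G[1],X_i)\to R$ is injective with image $x^{3-i}R$. So there is a unique $e_i:G[1]\to X_i$ with $c_ie_i=x^{3-i}$, and $\operatorname{Hom}(G[1],X_i)=e_iR$.
- (H5) If $\varphi:X_i\to X_j$ satisfies $\varphi a_i=0$, then $\varphi$ factors through $c_i$, so by (H4) $\varphi=e_jrc_i$ for some $r\in R$.

These use only $(\Delta_i)$, with $b_i,e_i$ *defined* by $b_ia_i=x^{3-i}=c_ie_i$.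

**Step 3: lifts of the elementary squares.** By (TR3) there are maps $p:X_1\to X_2$ over $(1,x)$, $q:X_2\to X_1$ over $(x,1)$ and, for $\lambda\in k\subset R$, $L_i=L_i(\lambda)\in\operatorname{End}(X_i)$ over $(\lambda,\lambda)$:
$$pa_1=a_2x,\ c_2p=c_1;\qquad qa_2=a_1,\ c_1q=xc_2;\qquad L_ia_i=a_i\lambda,\ c_iL_i=\lambda c_i. \tag{6}$$
Maps satisfying the relevant equations of (6) are called *admissible*. All admissible maps satisfy
$$pe_1=e_2x,\qquad b_2p=b_1,\qquad b_iL_i=\lambda b_i,\qquad L_ie_i=e_i\lambda. \tag{7}$$
By injectivity in (H4) and (H1) this follows from $c_2pe_1=c_1e_1=x^2=c_2e_2x$; $b_2pa_1=b_2a_2x=x^2=b_1a_1$; $b_iL_ia_i=b_ia_i\lambda=x^{3-i}\lambda=\lambda b_ia_i$; $c_iL_ie_i=\lambda c_ie_i=x^{3-i}\lambda=c_ie_i\lambda$.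

**Step 4: the end-to-end comparison.** We now do what we did over $S$. As $b_iL_i=\lambda b_i$, (TR3) extends $(L_i,\lambda)$ to an endomorphism of $(\Delta_i')$ with third component $y_i\in R$ satisfying $y_ix^i=x^i\lambda$ and $L_i[1]w_i=w_iy_i$. So $y_i\in\lambda+x^{3-i}R$, while $w_ix^i=0$. Therefore
$$L_1[1]\,w_1=w_1\lambda,\qquad L_2[1]\,w_2=w_2(\lambda+x\rho)\ \text{ for some }\rho\in k. \tag{8}$$
Shifting $c_2L_2=\lambda c_2$, composing with $w_2$, and using (5), (4), (8),
$$\tau x(\lambda+x\rho)=c_2[1]\,w_2(\lambda+x\rho)=c_2[1]L_2[1]w_2=\lambda[2]\,c_2[1]\,w_2=\lambda[2]\,\tau x=\tau\sigma(\lambda)x,$$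
and hence
$$\sigma(\lambda)-\lambda-x\rho\in x^2R. \tag{9}$$

This is where the direct approach stops. For $i=1$ the same computation gives $x^2\sigma(\lambda)=x^2\lambda$, which is (1). For $i=2$, (9) says that $\rho$ *is* the coefficient we want to kill, and (TR3) applied to $(\Delta_2')$ says nothing about it. To prove Theorem 2 we need $\rho=0$, from some other source.

Only $X_2$ is affected by $\rho$; on $X_1$ the shifted lift in (8) is clean. So we link $X_1$ and $X_2$ by $p$ and measure how far $p$ is from commuting with the lifts. We shall see that $L_2p-pL_1$ is a scalar $\nu(\lambda)\in k$ times a fixed map, independent of all choices, even of the choice of the triangles $(\Delta_i)$. The rotated triangles $(\Delta_i')$ start with $x^i:G\to G$ too, with the same $G$. Computing $\nu(\lambda)$ from them must give the same scalar, but there the correction $\rho$ enters. The one thing to check is that the "fixed map" of the two computations is the same, and this is where we begin.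

## 7. The relation $e_2c_1=a_2b_1$

There are two evident maps $X_1\to X_2$ through a shift of $G$: $a_2b_1$ through $G$ and $e_2c_1$ through $G[1]$. We show that they are equal, by computing $pqp$ in two ways.

**Step 1: $pqp=a_2b_1+e_2c_1$.** Put $\psi=pq-a_2b_2-e_2c_2\in\operatorname{End}(X_2)$. As $b_2a_2=x$ and $c_2a_2=0$, we get $\psi a_2=pa_1-a_2x=0$, so $\psi=e_2rc_2$ for some $r\in R$ by (H5). Moreover $c_2\psi=c_1q-0-xc_2=0$, that is, $xrc_2=0$. By (H2), $xr\in x^2R$, so $r\in xR$. Hence $\psi p=e_2rc_2p=e_2rc_1=0$, because $xc_1=0$. With $b_2p=b_1$ and $c_2p=c_1$ this is the claim.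

**Step 2: $pqp=0$.** By (H3), $qpa_1=qa_2x=a_1x=0$. So $qp=e_1sc_1$ for some $s\in R$, and $pqp=pe_1sc_1=e_2xsc_1=0$.

Thus $a_2b_1=-e_2c_1=e_2c_1$. For $n\in k$, composing with an admissible $L_1(n)$ and using (6), (7),
$$e_2nc_1=e_2c_1L_1(n)=a_2b_1L_1(n)=a_2nb_1. \tag{10}$$
Moreover
$$a_2nb_1=0\ (n\in k)\ \Longrightarrow\ n=0. \tag{11}$$
Indeed, by $(\Delta_2)$ we then have $nb_1=x^2b'$ with $b'\in\operatorname{Hom}(X_1,G)=Rb_1$; as $xb_1=0$, $nb_1=0$, so $n\in xR\cap k=0$ by (H1).

## 8. The commutator scalar $\nu(\lambda)$

**Step 1: definition.** For $\lambda\in k$ let $\Delta(\lambda)=L_2p-pL_1:X_1\to X_2$. Then $\Delta(\lambda)a_1=L_2a_2x-pa_1\lambda=a_2\lambda x-a_2x\lambda=0$, so $\Delta(\lambda)=e_2nc_1$ with $n\in R$. As $xc_1=0$, we may take $n=:\nu(\lambda)\in k$, which is unique by (10) and (11).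

**Step 2: independence of the admissible maps.** By (H5), any other admissible $p$ is $p+e_2rc_1$; any other $L_1$ is $L_1+e_1rc_1$; any other $L_2$ is $L_2+e_2rc_2$ with $0=c_2e_2rc_2=xrc_2$, so $r\in xR$. Changing one map at a time changes $\Delta(\lambda)$, up to sign, by
$$L_2e_2rc_1-e_2rc_1L_1=e_2\lambda rc_1-e_2r\lambda c_1=0,\qquad pe_1rc_1=e_2xrc_1=0,\qquad e_2rc_2p=e_2rc_1=0\ (r\in xR),$$
respectively.

**Step 3: independence of the triangles.** Suppose $G\xrightarrow{x^i}G\xrightarrow{a_i'}X_i'\xrightarrow{c_i'}G[1]$ $(i=1,2)$ are other distinguished triangles. Step 2 of Section 6 defines $b_i',e_i'$ by $b_i'a_i'=x^{3-i}=c_i'e_i'$, and (6), (7), Section 7 and Steps 1 and 2 above apply to them word for word. By (TR3) and the five lemma there are isomorphisms $\theta_i:X_i\to X_i'$ with $\theta_ia_i=a_i'$ and $c_i'\theta_i=c_i$. Then $e_i'=\theta_ie_i$ and $b_i'=b_i\theta_i^{-1}$ by uniqueness. The maps $\theta_2p\theta_1^{-1}$ and $\theta_iL_i\theta_i^{-1}$ are admissible for the primed system; for instance $\theta_2p\theta_1^{-1}a_1'=\theta_2pa_1=a_2'x$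 and $c_2'\theta_2p\theta_1^{-1}=c_1\theta_1^{-1}=c_1'$. Their commutator is $\theta_2\Delta(\lambda)\theta_1^{-1}=e_2'\nu(\lambda)c_1'$. So the primed system gives the same $\nu(\lambda)$, which depends only on $G$ and the identification $\operatorname{End}(G)=R$.

## 9. The rotated triangles force $\rho=0$

**Step 1: the primed system.** Put $X_i'=X_i[1]$, $a_i'=w_i$, $c_i'=b_i[1]$. Rotating $(\Delta_i')$, with $-b_i=b_i$, gives triangles $G\xrightarrow{x^i}G\xrightarrow{a_i'}X_i'\xrightarrow{c_i'}G[1]$. By (5), $c_i'\,a_i[1]=(b_ia_i)[1]=x^{3-i}$ and $\tau^{-1}c_i[1]\,a_i'=x^{3-i}$, so by uniqueness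
$$e_i'=a_i[1],\qquad b_i'=\tau^{-1}c_i[1]. \tag{12}$$
In particular $(a_2nb_1)[1]=e_2'nc_1'$: rotation exchanges the two maps identified in Section 7.

**Step 2: $p':=p[1]$ is admissible.** First, $c_2'p'=(b_2p)[1]=b_1[1]=c_1'$. Since $b_2p=b_1$, (TR3) extends $(p,1)$ to a morphism $(\Delta_1')\to(\Delta_2')$ with third component $y\in R$ satisfying $yx=x^2$ and $w_2y=p[1]w_1$. So $y\in x+x^2R$, and $w_2x^2=0$ gives $p'a_1'=w_2y=w_2x=a_2'x$.

**Step 3: admissible lifts of $\lambda$.** Since $b_iL_i=\lambda b_i$, we have $c_i'L_i[1]=\lambda c_i'$. By (8), $L_1':=L_1[1]$ is admissible, and $L_2[1]a_2'=a_2'(\lambda+x\rho)$. We correct the latter: put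
$$L_2':=L_2[1]-a_2'\rho b_2'.$$
As $b_2'a_2'=x$ and $c_2'a_2'=0$, we get $L_2'a_2'=a_2'(\lambda+x\rho)-a_2'\rho x=a_2'\lambda$ and $c_2'L_2'=\lambda c_2'$, so $L_2'$ is admissible.

**Step 4: two computations of $\Delta(\lambda)[1]$.** By the primed version of (7), $b_2'p'=b_1'$. Hence
$$\Delta(\lambda)[1]=L_2[1]p'-p'L_1[1]=(L_2'p'-p'L_1')+a_2'\rho b_1'.$$
By Section 8 and (12), $L_2'p'-p'L_1'=e_2'\nu(\lambda)c_1'=(a_2\nu(\lambda)b_1)[1]$. On the other hand, by (10), $\Delta(\lambda)[1]=(e_2\nu(\lambda)c_1)[1]=(a_2\nu(\lambda)b_1)[1]$. Therefore $a_2'\rho b_1'=0$, and the primed version of (11) gives $\rho=0$.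

**Step 5: conclusion.** By (9), $\sigma(\lambda)-\lambda\in x^2R$ for every $\lambda\in k$. For $r=\lambda+\mu x+\kappa x^2$ with $\lambda,\mu,\kappa\in k$,
$$\sigma(r)-r=(\sigma(\lambda)-\lambda)+x(\sigma(\mu)-\mu)+x^2(\sigma(\kappa)-\kappa)\in x^2R.$$
This proves Theorem 2, and with Theorem 1 the Corollary: for $k=\mathbb F_2(t)$, $\sigma(t)=t+x$, no equivalence as in the Question exists. $\blacksquare$

## 10. No octahedra, no algebraicity, and imperfect fields

The octahedral axiom was never used. The following complements are not needed for the answer.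

**Theorem 3.** Let $k,R,\sigma$ be as in (1), and suppose $\sigma(\lambda)-\lambda\notin x^2R$ for some $\lambda\in k$.

1. There is no additive category $\mathcal T$ with autoequivalence $[1]$ and a class of triangles satisfying all axioms of a triangulated category except possibly the octahedral axiom, together with an object $G\in\mathcal T$ with $\operatorname{Hom}(G,G[1])=0$, a ring isomorphism $R\cong\operatorname{End}(G)$ and an isomorphism $\tau:G\to G[2]$ satisfying (4), such that for $i=1,2$ the sequence $G\xrightarrow{x^i}G\xrightarrow{x^{3-i}}G\xrightarrow{x^i}G\xrightarrow{\tau x^{3-i}}G[2]$ is spliced from two triangles as in (5).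
2. $\mathcal F_\sigma$ is not algebraic.

Moreover:

3. For a field $k$ of characteristic $2$, a $\sigma$ as in (1) with $\sigma(\lambda)-\lambda\notin x^2R$ for some $\lambda\in k$ exists if and only if $k$ is imperfect. For $k=\mathbb F_2(t)$, $\sigma(t)=t+x$, the category $\mathcal F_\sigma$ is $\mathbb F_2(t^4)$-linear, Hom-finite and Krull–Schmidt with a single indecomposable object up to isomorphism, and $\Sigma^2=\mathrm{id}$.

*Proof of 1.* Sections 6–9, from Step 1 of Section 6 on, used only the ring $\operatorname{End}(G)=R$ (which gives $2\cdot1_G=0$), $\operatorname{Hom}(G,G[1])=0$, (4), (5), rotation, (TR3), and the long exact Hom sequences with the resulting five-lemma argument for $\theta_i$. The last two follow from (TR1)–(TR3). So such data would give $\sigma(\lambda)-\lambda\in x^2R$ for all $\lambda\in k$.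

*Proof of 2.* $\mathcal F_\sigma$ is weakly idempotent complete. Were it algebraic, the known result quoted in Section 1 would make it equivalent to a $2$-cluster tilting $\mathcal G=\mathcal G[2]$ in a triangulated category, against Theorem 2.

*Proof of 3.* Suppose $k$ is perfect. Write $\lambda\in k$ as $\lambda=\mu^4$ and $\sigma(\mu)=\mu+xn$ with $n\in R$. Then $\sigma(\lambda)=(\mu+xn)^4=\mu^4+x^4n^4=\lambda$, so no such $\sigma$ exists.

Suppose $k$ is imperfect. Choose a $2$-basis $(s_j)_{j\in J}$ of $k$, which is nonempty, and fix $0\in J$. The monomials in the $s_j$ with exponents in $\{0,1\}$ form a basis of $k$ over $k^2$. Applying Frobenius, the monomials in the $s_j^2$ with exponents in $\{0,1\}$ form a basis of $k^2$ over $k^4$. Multiplying the two, the monomials in the $s_j$ with exponents in $\{0,1,2,3\}$ form a basis of $k$ over $k^4$, so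
$$k\cong k^4[S_j]_{j\in J}/(S_j^4-s_j^4)_{j\in J}.$$
Since $(s_0+x)^4=s_0^4+x^4=s_0^4$ in $R$, there is a $k^4$-algebra homomorphism $k\to R$ with $s_0\mapsto s_0+x$ and $s_j\mapsto s_j$ for $j\ne0$. Extend it to $\sigma:R\to R$ by $x\mapsto x$. As $2x=0$, $\sigma^2$ fixes $k^4$, all $s_j$ and $x$, so $\sigma^2=\mathrm{id}$. Since $\sigma$ fixes $k^4$ and $x$ and moves each $s_j$ by an element of $xR$, (1) holds. Finally $\sigma(s_0)-s_0=x\notin x^2R$.

For $k=\mathbb F_2(t)$: $\sigma(t^4)=t^4+x^4=t^4$, so $\sigma$ fixes $\mathbb F_2(t^4)$, over which $R$ has finite dimension; hence $\mathcal F_\sigma$ is $\mathbb F_2(t^4)$-linear and Hom-finite. As $R$ is local, it is Krull–Schmidt with $R$ as its only indecomposable object, and $\sigma^2=\mathrm{id}$ gives $\Sigma^2=\mathrm{id}$. $\blacksquare$
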